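# Half-isomorphic Moufang loops are isomorphic

## Moufang loops, their centers, and half-isomorphisms

**Loop.** A *loop* is a set $L$ with a binary operation and a neutral element $1\in L$ such that for all $a,b\in L$ each of the equations $ax=b$ and $ya=b$ has a unique solution. Every group is a loop. Associativity is what is missing, so brackets matter.

**Moufang loop.** A *Moufang loop* is a loop satisfying $x(y(xz))=((xy)x)z$ for all $x,y,z$. Loops may be infinite throughout.

The example that will accompany us is the *octonion loop* $O=\{\pm e_0,\pm e_1,\dots,\pm e_7\}$ with $e_0=1$. Here $e_i^2=-1$ for $i\ge 1$, distinct $e_i,e_j$ with $i,j\ge1$ anticommute, and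
$$e_ie_{i+1}=e_{i+3},\qquad e_{i+1}e_{i+3}=e_i,\qquad e_{i+3}e_i=e_{i+1}\qquad(\text{indices }1,\dots,7\text{ modulo }7).$$
The "lines" $\{i,i+1,i+3\}$ are $\{1,2,4\},\{2,3,5\},\{3,4,6\},\{4,5,7\},\{5,6,1\},\{6,7,2\},\{7,1,3\}$, and any two indices lie on exactly one of them. It is a classical fact that the octonions satisfy the Moufang identity, so $O$ is a Moufang loop. It is not a group: $(e_1e_2)e_3=e_4e_3=-e_6$, while $e_1(e_2e_3)=e_1e_5=e_6$. On the other hand, if $i\ne j$ are at least $1$, then $\langle e_i,e_j\rangle=\{\pm1,\pm e_i,\pm e_j,\pm e_ie_j\}$ is a quaternion group of order $8$.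

**Commutant, nucleus, center.** Put $C(x)=\{y:xy=yx\}$. The *commutant* is $C(L)=\bigcap_xC(x)$. The *nucleus* $N(L)$ consists of the elements that associate with every pair of elements, in every position. The *center* is $Z(L)=N(L)\cap C(L)$. It is an abelian group, and its elements can be moved freely: $(xz)y=x(zy)=x(yz)=(xy)z$ for $z\in Z(L)$. We shall also need
$$\Omega=\Omega(L)=\{z\in Z(L):z^2=1\},$$
an elementary abelian $2$-group. In $O$, the element $e_1$ is not nuclear by the computation above, and since the shift $i\mapsto i+1$ respects the multiplication rule, no $\pm e_i$ with $i\ge1$ is nuclear. No such element is in $C(O)$ either. So $N(O)=C(O)=Z(O)=\Omega(O)=\{\pm1\}$. For the group $S_3$, $\Omega$ is trivial.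

**Half-isomorphism.** Let $L,Q$ be loops. A bijection $f:L\to Q$ is a *half-isomorphism* if $f(xy)\in\{f(x)f(y),\,f(y)f(x)\}$ for all $x,y\in L$. Whether the order is kept or reversed may depend on the pair. It is *trivial* if it is an isomorphism or an anti-isomorphism. If $Q=L$ we say *half-automorphism*; it is *trivial* if it is an automorphism or an anti-automorphism. In any group, inversion is an anti-automorphism, hence a trivial half-automorphism. A nontrivial one on $O$ comes below.

**Twists.** For a map $g:L\to\Omega(L)$ write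
$$h_g(x)=x\,g(x),\qquad \delta g(x,y)=g(x)g(y)g(xy).$$
*Example.* On the quaternion group $\{\pm1,\pm i,\pm j,\pm k\}$ let $g=-1$ on $\pm i$ and $g=1$ elsewhere. Then $h_g$ exchanges $i$ and $-i$ and fixes everything else. For noncommuting $x,y$, exactly one of $x,y,xy$ is $\pm i$, so $\delta g(x,y)=-1$. For commuting $x,y$ we get $\delta g(x,y)=1$: if one of them, say $x$, is $\pm1$, then $g(x)=1$ and $g(xy)=g(y)$; otherwise $y=\pm x$, so $g(y)=g(x)$ and $g(xy)=g(\pm1)=1$. Since $h_g(xy)=h_g(x)h_g(y)\,\delta g(x,y)$, this $h_g$ is an anti-automorphism.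

**Textbook facts.** We use the following without proof.

**Fact 1** (Bruck, *A Survey of Binary Systems*, Ch. VII; Pflugfelder, *Quasigroups and Loops*). A Moufang loop satisfies
$$x(y(xz))=((xy)x)z,\tag{M1}$$
$$((zx)y)x=z(x(yx)),\tag{M2}$$
$$(xy)(zx)=(x(yz))x.\tag{M3}$$
It has two-sided inverses with the inverse property $x^{-1}(xy)=y=(yx)x^{-1}$, and $(xy)^{-1}=y^{-1}x^{-1}$.

Hence a nonempty subset closed under products and inverses is a subloop. Also, inversion is an isomorphism from $L$ onto the opposite loop, so the opposite of a Moufang loop $L$ is a Moufang loop isomorphic to $L$.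

**Fact 2** (Moufang's theorem). If $x(yz)=(xy)z$ in a Moufang loop, then $\langle x,y,z\rangle$ is a group. In particular any two elements generate a group (*diassociativity*).

**Fact 3** (Scott, 1957). Every half-isomorphism between groups is trivial.

By diassociativity we may write $xyx$, $x^n$, and $[x,y]=x^{-1}y^{-1}xy$, computed in the group $\langle x,y\rangle$. Thus $xy=yx\,[x,y]$. Finally, $N(L)$ is a normal subloop of a Moufang loop, so the factor loop $L/N(L)$ makes sense; this is used only in Corollary B.

## Does a half-isomorphism force an isomorphism?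

Let $f:L\to Q$ be a half-isomorphism of Moufang loops. Is $L$ isomorphic to $Q$? The problem is taken from Dylene Agda Souza de Barros, Alexandre Grishkov, Rosemary Miguel Pires, and Marina Rasskazova, "The half-automorphism group of code loops", arXiv:2601.02355 (2026).

Two easy cases first. If $Q$ is commutative, then $f(x)f(y)=f(y)f(x)$ always, and $f$ is an isomorphism. If $L$ and $Q$ are groups, then $f$ is trivial by Fact 3, and if it is an anti-isomorphism, then $x\mapsto f(x)^{-1}$ is an isomorphism. So whenever $f$ is trivial the answer is yes. Scott's theorem extends to Moufang loops in which the squaring map in the factor loop over the nucleus is surjective, so the answer is yes there too. The difficulty is that nontrivial half-isomorphisms exist.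

**The octonion example.** On $O$ let $g=-1$ on $\{\pm e_1\}$ and $g=1$ elsewhere, and let $k=h_g$. So $k$ exchanges $e_1$ and $-e_1$ and fixes the other $14$ elements. When is $\delta g(x,y)=-1$? Exactly when an odd number of $x,y,xy$ lie in $\{\pm e_1\}$. All three is impossible, since $x,y\in\{\pm e_1\}$ gives $xy=\pm1$. If exactly one does, then $x,y\ne\pm1$ (if, say, $x=\pm1$, then $xy=\pm y$ and the number is even) and $x\neq\pm y$ (otherwise $xy=\pm1$ and the number is again even), so $x,y$ anticommute and $[x,y]=-1$. Now $k(xy)=k(x)k(y)\delta g(x,y)$. If $\delta g(x,y)=-1$, then $k(x)=\pm x$ and $k(y)=\pm y$ anticommute, so $k(xy)=k(y)k(x)$. Hence $k$ is a half-automorphism. It is nontrivial: $k(e_1e_2)=e_4=k(e_2)k(e_1)\ne k(e_1)k(e_2)$, while $k(e_2e_3)=e_5=k(e_2)k(e_3)\ne k(e_3)k(e_2)$.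

Here are the theorems we shall prove.

**Theorem 1.** If $f:L\to Q$ is a half-isomorphism of Moufang loops, then $L\cong Q$.

**Theorem 2.** Let $L,Q$ be Moufang loops. A map $f:L\to Q$ is a half-isomorphism if and only if $f=\psi\circ h_g$, where $\psi:L\to Q$ is an isomorphism or an anti-isomorphism and $h_g(x)=x\,g(x)$ for some $g:L\to\Omega(L)$ satisfying

(i) $g(x\omega)=g(x)$ for all $x\in L$, $\omega\in\Omega$;

(ii) $\delta g(x,y)\in\{1,[x,y]\}$ for all $x,y\in L$.

Moreover $\mathcal E(L)=\{h_g: g \text{ satisfies (i), (ii)}\}$ is an elementary abelian $2$-group of half-automorphisms, normal in the group of all half-automorphisms of $L$, and that group equals $\mathcal E(L)\cdot\{\text{automorphisms and anti-automorphisms of }L\}$. The map $h_g$ is an automorphism if and only if $\delta g\equiv1$, and an anti-automorphism if and only if $\delta g(x,y)=[x,y]$ for all $x,y$.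

## Scott's theorem on two-generated subloops, and where gluing fails

The natural first approach is local: two elements generate a group, so apply Scott's theorem there and glue. The local part works.

**Step 1: $f$ preserves commuting pairs.** Let $f:L\to Q$ be a half-isomorphism. From $f(1)=f(1\cdot 1)=f(1)^2$ we get $f(1)=1$. Also $f(x^2)=f(x)^2$, and since $1=f(xx^{-1})$ is $f(x)f(x^{-1})$ or $f(x^{-1})f(x)$, we have $f(x^{-1})=f(x)^{-1}$.

Suppose $hk=kh$ but $a=f(h)$ and $b=f(k)$ do not commute. Exchanging $h$ and $k$ if necessary, let $f(hk)=ab$. We work in the groups $\langle h,k\rangle$ and $\langle a,b\rangle$. From $hk^2=(hk)k=h\cdot k^2$,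
$$f(hk^2)\in\{ab^2,\ bab\}\cap\{ab^2,\ b^2a\}.$$
Either of $bab=ab^2$, $bab=b^2a$ would give $ab=ba$, so $f(hk^2)=ab^2$. Now $h^2k^2=(hk)^2=h\cdot hk^2$ gives
$$abab=f(h^2k^2)\in\{a^2b^2,\ ab^2a\}.$$
If $abab=a^2b^2$, then $ba=ab$; if $abab=ab^2a$, then $ab=ba$. Both are contradictions.

**Step 2: the inverse map is a half-isomorphism.** We claim
$$\{f(hk),f(kh)\}=\{f(h)f(k),\,f(k)f(h)\}\qquad\text{for all }h,k\in L.\tag{1}$$
If $hk=kh$, both sides are the same singleton by Step 1. If $hk\ne kh$, the left side has two elements by injectivity and is contained in the right side, so they agree. By (1), $f^{-1}$ is a half-isomorphism, and $h,k$ commute if and only if $f(h),f(k)$ do.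

**Step 3: on $\langle x,y\rangle$ the map is trivial.** Let $H=\langle x,y\rangle$. By (1), $f(H)$ is closed under products, and it is closed under inverses, so it is a subloop containing $\langle f(x),f(y)\rangle$. The same statement for $f^{-1}$ says that $f^{-1}(\langle f(x),f(y)\rangle)$ contains $H$. Hence $f(H)=\langle f(x),f(y)\rangle$ is a group, and by Fact 3 the restriction $f|_H$ is an isomorphism or anti-isomorphism onto it.

**Step 4: two operations on one set.** To forget $Q$, define on $L$
$$x\circ y=f^{-1}(f(x)f(y)).$$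
Then $f:(L,\circ)\to Q$ is an isomorphism, so $(L,\circ)$ is a Moufang loop. By (1), $x\circ y\in\{xy,yx\}$ and $\{x\circ y,y\circ x\}=\{xy,yx\}$. By Step 3, *on each $\langle x,y\rangle$ the operation $\circ$ is either $\cdot$ or its opposite*. So $(L,\cdot)$ and $(L,\circ)$ have the same neutral element, inverses, powers and commuting pairs, and always $(x\circ w)\circ x=xwx$.

**Definition (sign).** For noncommuting $x,y$ put $s(x,y)=+$ if $x\circ y=xy$ and $s(x,y)=-$ if $x\circ y=yx$. By Step 4, $s$ is symmetric, and $s(u,v)=s(x,y)$ for all noncommuting $u,v\in\langle x,y\rangle$. If we replace $\circ$ by its opposite, which is again Moufang, is isomorphic to $(L,\circ)$ by inversion, and is again $\cdot$ or its opposite on each $\langle x,y\rangle$, then all signs change.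

Gluing would mean that all signs agree. The example $k$ on $O$ shows exactly where this stops: $s(e_2,e_3)=+$ but $s(e_2,e_1)=-$, so the sign is not constant even with one entry held fixed. In general $f$ itself is neither an isomorphism nor an anti-isomorphism, and it must be *corrected*.

**Plan.** Where the sign is $-$, the operations differ by a commutator: $yx=xy\,[y,x]$. If those commutators were central of order at most $2$, we could write $x\circ y=xy\,D(x,y)$ with $D$ having values in $\Omega$, and try $\varphi(x)=x\,g(x)$ as an isomorphism from $(L,\cdot)$ to $(L,\circ)$; this needs $D(x,y)=g(x)g(y)g(xy)$. So there are two tasks: show that the commutators lie in $\Omega$, and show that $D$ is a coboundary. The extra information comes from three-variable relations: *both* operations satisfy the Moufang identities.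

## Elements with both signs have squares in the commutant

**Lemma 1.** Let $s(a,u)=+$ and $s(a,v)=-$. Then $uv\ne vu$. If $s(u,v)=+$, then $v^{-1}uv=a^{-1}ua$; if $s(u,v)=-$, then $u^{-1}vu=a^{-1}va$.

**Proof.** The purpose is to compute $u\circ v$ by (M3) for $\circ$. Put $b=a^{-1}u$, $c=a^{-1}v$. Since $u=ab$ and $v=ac$ do not commute with $a$, neither do $b$ and $c$. As $b\in\langle a,u\rangle$ and $c\in\langle a,v\rangle$, we have $s(a,b)=+$ and $s(a,c)=-$. Hence $a\circ b=ab=u$ and $c\circ a=ac=v$, and (M3) for $\circ$ gives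
$$u\circ v=(a\circ b)\circ(c\circ a)=(a\circ(b\circ c))\circ a=a(b\circ c)a.$$
Here $b\circ c\in\{bc,cb\}$, and by (M3) for $\cdot$,
$$a(bc)a=(ab)(ca)=u\,(a^{-1}va),\qquad a(cb)a=(ac)(ba)=v\,(a^{-1}ua).$$
So $u\circ v$ is one of these two elements, and it is also $uv$ or $vu$. The equality $uv=u(a^{-1}va)$ would give $v=a^{-1}va$, and $vu=v(a^{-1}ua)$ would give $u=a^{-1}ua$; both are excluded, because $u,v\notin C(a)$. What remains is
$$u\circ v=uv=v(a^{-1}ua)\qquad\text{or}\qquad u\circ v=vu=u(a^{-1}va).$$
If $uv=vu$, the first possibility gives $vu=v(a^{-1}ua)$ and the second gives $uv=u(a^{-1}va)$, both excluded; so $uv\ne vu$. If $s(u,v)=+$, then $u\circ v=uv\ne vu$, so the first possibility holds: $v^{-1}uv=a^{-1}ua$. If $s(u,v)=-$, the second holds: $u^{-1}vu=a^{-1}va$. $\square$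

The first assertion will be used constantly:
$$\text{if } s(x,y)\text{ and } s(x,z)\text{ are defined and different, then } yz\ne zy.\tag{2}$$
Equivalently, if $y,z$ commute with each other and neither commutes with $x$, then $s(x,y)=s(x,z)$.

**Definition (mixed, $U_+$, $U_-$).** Call $a$ *mixed* if $s(a,u)=+$ and $s(a,v)=-$ for some $u,v$. Let $U_+$ (respectively $U_-$) be the set of $a\notin C(L)$ for which every defined sign $s(a,\cdot)$ is $+$ (respectively $-$). So $L$ is the disjoint union of $C(L)$, $U_+$, $U_-$ and the mixed elements.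

*Example.* For $k$ on $O$: a group $\langle e_i,e_j\rangle$ has sign $-$ if it contains $e_1$, and otherwise sign $+$, because $k$ is the identity on it. So $U_-=\{\pm e_1\}$. For $j\ge2$ there are six indices other than $0$ and $j$; two of them lie on the line through $1$ and $j$ and give sign $-$, and the other four give $+$. So $\pm e_j$ is mixed, and $U_+=\emptyset$. Lemma 1 with $a=e_2$, $u=e_3$, $v=e_1$, where $s(u,v)=-$, asserts $e_3^{-1}e_1e_3=e_2^{-1}e_1e_2$; both sides are $-e_1$.

**Lemma 2.** If $a$ is mixed, then $a^2\in C(L)$.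

**Proof.** The trick is to use Lemma 1 for $a$ and for $a^{-1}$. Let $s(a,u)=+$, $s(a,v)=-$; then also $s(a^{-1},u)=+$, $s(a^{-1},v)=-$. By Lemma 1, $s(u,v)$ is defined.

Suppose $s(u,v)=+$. Then $a^{-1}ua=v^{-1}uv=aua^{-1}$, so $a^2$ commutes with $u$. If $a^2v\ne va^2$, then $s(v,a^2)=s(v,a)=-$, since $a^2\in\langle a,v\rangle$, while $s(v,u)=+$. By (2), $a^2$ and $u$ do not commute, a contradiction. So $a^2$ commutes with $v$ too.

Suppose $s(u,v)=-$. Then $a^{-1}va=u^{-1}vu=ava^{-1}$, so $a^2$ commutes with $v$. If $a^2u\ne ua^2$, then $s(u,a^2)=s(u,a)=+$, while $s(u,v)=-$. By (2), $a^2$ and $v$ do not commute, a contradiction.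

Every element outside $C(a)$ can serve as $u$ or as $v$, so $a^2$ commutes with all of $L\setminus C(a)$. It commutes with every element of $C(a)$ by diassociativity. $\square$

## Centralizers and cubes in a Moufang loop

We must now multiply elements of centralizers, and we are not given that $C(x)$ is a subloop. The next lemma supplies what we need. It concerns only the loop $(L,\cdot)$. Let $T_x(u)=xux^{-1}$.

**Lemma 3.**
(a) $T_x(u)\,(T_x(v)\,x^3)=T_x(uv)\,x^3$.
(b) $C(x)$ is closed under inverses, powers and $(u,v)\mapsto uvu$.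
(c) If $t$ commutes with $u$, $v$ and $uv$, then $\langle u,v,t^3\rangle$ is a group.
(d) If $c\in C(L)$, then $c^3\in Z(L)$.
(e) $C(L)$ is closed under products.

**Proof of (a).** Conjugation is a homomorphism up to the factor $x^3$. By (M2) with $z=ux^{-1}$ and $y=v$,
$$(ux^{-1})(xvx)=(uv)x.$$
By (M3), $(xp)(qx)=x(pq)x$. Take $p=ux^{-1}$, $q=xvx$:
$$(xux^{-1})(xvx^2)=x\big((uv)x\big)x=x(uv)x^2.$$
Since $xvx^2=T_x(v)x^3$ in $\langle x,v\rangle$ and $x(uv)x^2=T_x(uv)x^3$ in $\langle x,uv\rangle$, this is (a).

**Proof of (b).** Write $T=T_x$, $c=x^3$. Using (a) twice, then (M1),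
$$T(u(vu))\,c=T(u)\big(T(vu)c\big)=T(u)\big(T(v)(T(u)c)\big)=\big(T(u)T(v)T(u)\big)c.$$
Cancel $c$: $T(uvu)=T(u)T(v)T(u)$. The set $C(x)$ is the set of fixed points of $T$, so it is closed under $uvu$. Inverses and powers are clear by diassociativity.

**Proof of (c).** As $T_t$ fixes $u$, $v$ and $uv$, (a) with $x=t$ reads $u(vt^3)=(uv)t^3$. Apply Fact 2.

**Proof of (d).** By (c) with $t=c$, the elements $u,v,c^3$ generate a group for all $u,v$, so $c^3\in N(L)$. Also $c^3\in C(L)$ by (b).

**Proof of (e).** Let $c,d\in C(L)$ and $x\in L$. By (b), $w=c^{-1}dc^{-1}=c^{-2}d\in C(x)$. By (d), $c^3$ is central, so $c^3w=cd$ also commutes with $x$. $\square$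

## All unmixed noncommuting elements have one sign

**Lemma 4.** $U_+=\emptyset$ or $U_-=\emptyset$.

**Proof.** Suppose $x\in U_+$ and $x'\in U_-$. We shall produce $y\notin C(x)$ with both $x^2$ and $x^3$ in $C(y)$.

**Step 1: the centralizers nearly cover.** The elements $x,x'$ commute, since otherwise $s(x,x')$ would be both $+$ and $-$. If $y\notin C(x)\cup C(x')$, then $s(y,x)=+$ and $s(y,x')=-$, so $xx'\ne x'x$ by (2), a contradiction. Hence
$$L\setminus C(x)\subseteq C(x'),\qquad L\setminus C(x')\subseteq C(x).$$

**Step 2: the product $e=xx'$ commutes with all of $L\setminus C(x)$ or with all of $L\setminus C(x')$.** Otherwise choose $y\notin C(x)\cup C(e)$ and $y'\notin C(x')\cup C(e)$. By Step 1, $y\in C(x')$ and $y'\in C(x)$. Since $e$ commutes with $x$ and with $x'$, (2) gives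
$$s(y,e)=s(y,x)=+,\qquad s(y',e)=s(y',x')=-.$$
By (2) at $e$, $yy'\ne y'y$, so $s(y,y')$ is defined. If $s(y,y')=-$, then $s(y,x)=+$ and (2) at $y$ give $xy'\ne y'x$, contradicting $y'\in C(x)$. If $s(y,y')=+$, then $s(y',x')=-$ and (2) at $y'$ give $x'y\ne yx'$, contradicting $y\in C(x')$.

**Step 3: contradiction.** Replacing $\circ$ by its opposite exchanges $U_+$ with $U_-$, hence the roles of $x$ and $x'$, and leaves $e=xx'=x'x$ unchanged. So assume that $e$ commutes with all of $L\setminus C(x)$. As $x\notin C(L)$, pick $y\notin C(x)$. Then $e\in C(y)$ and, by Step 1, $x'\in C(y)$.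

First, $x$ and $x'$ commute, so $x^2=x'^{-1}e^2x'^{-1}$, which lies in $C(y)$ by Lemma 3(b). Next, $xy\notin C(x)$, since $y=x^{-1}(xy)\notin C(x)$. So $x'$ commutes with $x$, with $y$, and (Step 1) with $xy$, and by Lemma 3(c) $G=\langle x,y,x'^3\rangle$ is a group. In $G$, both $x'^3$ and $e^3=x^3x'^3$ commute with $y$, hence so does $x^3$. Finally $x=x^3x^{-2}$ commutes with $y$ in $\langle x,y\rangle$, contradicting $y\notin C(x)$. $\square$

**Normalization.** Replacing $\circ$ by its opposite if necessary, we assume from now on that $U_-=\emptyset$. (For $k$ on $O$ we had $U_-=\{\pm e_1\}$, so there the flip is carried out.)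

**Lemma 5.** If $s(x,y)=-$, then $[x,y]\in\Omega$.

**Proof.** The point is to write the commutator as a product of squares of mixed elements. The elements $x$, $y$ and $xy^{-1}$ all have a sign $-$: for the third, $xy^{-1}\in\langle x,y\rangle$ does not commute with $y$, so $s(xy^{-1},y)=s(x,y)=-$. So none of them lies in $C(L)\cup U_+$, and as $U_-=\emptyset$, all three are mixed. By Lemma 2, $x^2,\,y^2,\,(xy^{-1})^2\in C(L)$. In the group $\langle x,y\rangle$,
$$x^{-2}(xy^{-1})^2y^2=x^{-2}\,xy^{-1}xy^{-1}\,y^2=x^{-1}y^{-1}xy=[x,y].$$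
Hence $z=[x,y]\in C(L)$ by Lemma 3(e); inverses of elements of $C(L)$ lie in $C(L)$ by Lemma 3(b). Next, $y^{-1}xy=xz$ and $z$ commutes with $x$, so $y^{-1}x^2y=x^2z^2$. As $x^2\in C(L)$, we get $z^2=1$. Finally $z=z^3\in Z(L)$ by Lemma 3(d). $\square$

This completes the first task.

## The difference of the two operations is a symmetric cocycle

Define $D(x,y)=(xy)^{-1}(x\circ y)$. If $s(x,y)=-$, then $D(x,y)=y^{-1}x^{-1}yx=[y,x]=[x,y]^{-1}=[x,y]\in\Omega$ by Lemma 5. Otherwise $D(x,y)=1$. So $D:L\times L\to\Omega$ and
$$x\circ y=xy\,D(x,y).\tag{3}$$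

**(D1)** *$D$ is symmetric, and on each $\langle x,y\rangle$ it is multiplicative in each argument, with $D(u,u)=1$.* Symmetry is clear from the description just given. If $xy=yx$ or $s(x,y)=+$, then $D\equiv1$ on $\langle x,y\rangle$. If $s(x,y)=-$, all noncommuting $u,v\in\langle x,y\rangle$ have sign $-$, so $D(u,v)=[u,v]$ for all $u,v\in\langle x,y\rangle$, with central values. Then $[uu',v]=u'^{-1}[u,v]u'\,[u',v]=[u,v][u',v]$, and symmetry gives the second argument. In particular $D(x,w^{-1})=D(x,w)^{-1}=D(x,w)$.

**(D2)** *$D(x\omega,y)=D(x,y)$ for $\omega\in\Omega$.* If $xy=yx$, both are $1$. Otherwise $x\omega$ does not commute with $y$; since $x\omega$ and $x$ commute, $s(x\omega,y)=s(x,y)$ by (2). And $[x\omega,y]=[x,y]$ because $\omega$ is central.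

From (3) and (D2), for $\alpha,\beta\in\Omega$,
$$(x\alpha)\circ(y\beta)=xy\,\alpha\beta\,D(x,y).\tag{4}$$

Now we extract what the Moufang identities for $\circ$ say about $D$. All values of $D$ are central with square $1$, so they may be moved and cancelled freely.

**Step 1: (M3) for $\circ$.** The identity $(x\circ y)\circ(z\circ x)=x(y\circ z)x$ becomes, by (4),
$$(xy)(zx)\,D(x,y)D(z,x)D(xy,zx)=x(yz)x\;D(y,z).$$
By (M3) for $\cdot$, $D(xy,zx)D(x,y)D(z,x)=D(y,z)$. Replace $z$ by $zx^{-1}$; since $D(zx^{-1},x)=D(z,x)D(x^{-1},x)=D(x,z)$ by (D1),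
$$D(xy,z)=D(x,y)\,D(x,z)\,D(y,zx^{-1}).\tag{5}$$

**Step 2: (M1) for $\circ$.** Since $(u\circ v)\circ u=uvu$, the identity is $u\circ(v\circ(u\circ x))=(uvu)\circ x$. Expanding by (4) and cancelling $u(v(ux))=(uvu)x$,
$$D(uvu,x)=D(u,x)\,D(v,ux)\,D(u,v(ux)).\tag{6}$$
We rewrite the last two factors by means of (5). First,
$$D(v,ux)=D(ux,v)=D(u,x)\,D(u,v)\,D(x,vu^{-1}).$$
Second, with $w=v(ux)$ we have $D(u,w)=D(u,uw)$ by (D1), and $uw=(uvu)x$ by (M1). So by symmetry and (5), with $uvu,x,u$ in the places of $x,y,z$,
$$D(u,v(ux))=D((uvu)x,u)=D(uvu,x)\,D(uvu,u)\,D\big(x,u(uvu)^{-1}\big).$$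
Here $D(uvu,u)=D(v,u)$ by (D1), and $u(uvu)^{-1}=v^{-1}u^{-1}=(uv)^{-1}$, so the last factor is $D(x,uv)$. Thus
$$D(u,v(ux))=D(uvu,x)\,D(u,v)\,D(x,uv).$$
Insert both in (6):
$$D(uvu,x)=D(u,x)\cdot D(u,x)D(u,v)D(x,vu^{-1})\cdot D(uvu,x)D(u,v)D(x,uv).$$
Everything cancels except
$$D(x,uv)=D(x,vu^{-1})\qquad\text{for all }x,u,v.\tag{7}$$

**Step 3: $D$ does not see the order of a product.** Apply (7) with $u,v$ exchanged, then inversion, then (7):
$$D(x,vu)=D(x,uv^{-1})=D\big(x,(uv^{-1})^{-1}\big)=D(x,vu^{-1})=D(x,uv).$$
Hence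
$$D(x,uv)=D(x,vu)\qquad\text{for all }x,u,v.\tag{8}$$

**Step 4: the cocycle identity.** By (7), $D(y,zx^{-1})=D(y,xz)$, so (5) reads $D(xy,z)=D(x,y)D(x,z)D(y,xz)$. Exchange $x$ and $y$, using symmetry: $D(yx,z)=D(x,y)D(y,z)D(x,yz)$. By (8) and symmetry $D(yx,z)=D(xy,z)$. Therefore
$$D(x,y)\,D(xy,z)=D(y,z)\,D(x,yz).\tag{9}$$

## The cocycle is a coboundary

A symmetric $2$-cocycle on an elementary abelian $2$-group that is $1$ on the diagonal describes an extension that is itself a vector space over $\mathbb F_2$, and subspaces have complements. But $L$ is not such a group, so we first pass to a quotient on which $D$ lives.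

**Step 1: the quotient $V$.** Write $x\sim y$ if $D(x,t)=D(y,t)$ for all $t\in L$. If $x\sim y$, then by (9)
$$D(xu,t)=D(x,u)D(u,t)D(x,ut)=D(y,u)D(u,t)D(y,ut)=D(yu,t),$$
so $xu\sim yu$. By (8) and symmetry, $ux\sim xu\sim yu\sim uy$. So multiplication is well defined on $V=L/{\sim}$, with neutral element $\bar1$, and it is commutative because $xu\sim ux$.

**Step 2: $V$ is an elementary abelian $2$-group.** By (D1), $D(u^2,t)=D(u,t)^2=1=D(1,t)$, so $\bar u^2=\bar1$. Identities of $L$ pass to $V$. From $u(uw)=u^2w$ in $L$ we get $u(uw)=w$ in $V$, and by commutativity $(uv)u=u(uv)=v$. So (M1) in $V$ reads $u(v(uw))=vw$. Multiply by $u$ on the left: $v(uw)=u(vw)$. By commutativity this is $(uw)v=u(wv)$, which is associativity. Each element is its own inverse, so $V$ is an elementary abelian $2$-group.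

**Step 3: the extension.** By the definition of $\sim$ and symmetry, $D$ induces $\bar D:V\times V\to\Omega$. It is symmetric, satisfies (9), and $\bar D(\bar1,v)=\bar D(v,v)=1$. On $E=V\times\Omega$ put
$$(v,\alpha)(w,\beta)=(vw,\ \alpha\beta\,\bar D(v,w)).$$
This is associative by (9), commutative by symmetry, has neutral element $(\bar1,1)$ because $\bar D(\bar1,v)=1$, and $(v,\alpha)^2=(\bar1,\alpha^2\bar D(v,v))=(\bar1,1)$. So $E$ is a vector space over $\mathbb F_2$.

**Step 4: the complement.** The subspace $\{\bar1\}\times\Omega$ is the kernel of the projection $E\to V$. Let $W$ be a complement to it (the only use of the axiom of choice). The projection maps $W$ bijectively onto $V$, so $W=\{(v,\bar g(v)):v\in V\}$ for a function $\bar g:V\to\Omega$. Closure of $W$ under multiplication gives $\bar g(vw)=\bar g(v)\bar g(w)\bar D(v,w)$. With $g(x)=\bar g(\bar x)$,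
$$D(x,y)=g(x)g(y)g(xy)=\delta g(x,y).\tag{10}$$
By (D2), $x\omega\sim x$ for $\omega\in\Omega$, so $g(x\omega)=g(x)$.

*Example.* For $k$ on $O$, after the flip, signs are $+$ on the groups $\langle e_i,e_j\rangle$ containing $e_1$ and $-$ on the others. The lines through $1$ are $\{1,2,4\},\{5,6,1\},\{7,1,3\}$. So $D(x,y)=-1$ exactly when $x,y$ lie in two different ones of the sets $\{\pm e_2,\pm e_4\}$, $\{\pm e_3,\pm e_7\}$, $\{\pm e_5,\pm e_6\}$. These three sets and $\{\pm1,\pm e_1\}$ are therefore the classes of $\sim$, and $V\cong C_2\times C_2$. The function $\bar g=1$ on $\bar1$ and $-1$ on the other three classes works: for distinct $v,w\ne\bar1$ one has $\bar g(v)\bar g(w)\bar g(vw)=(-1)^3=\bar D(v,w)$, and if $v=\bar1$ or $w=\bar1$ or $v=w$, both sides are $1$.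

## Untwisting: proof of Theorem 1

Let $\circ$ be the normalized operation, $g$ as in (10), and $\varphi=h_g$, that is, $\varphi(x)=x\,g(x)$. Since $g(x\omega)=g(x)$, we have $\varphi(\varphi(x))=x\,g(x)\,g(x\,g(x))=x\,g(x)^2=x$, so $\varphi$ is a bijection. By (4) and (10),
$$\varphi(x)\circ\varphi(y)=xy\,g(x)g(y)\,D(x,y)=xy\,g(xy)=\varphi(xy).$$
So $\varphi:(L,\cdot)\to(L,\circ)$ is an isomorphism. The normalized $\circ$ is either the original operation, which is isomorphic to $Q$ via $f$, or its opposite, which is isomorphic to the original by inversion. Hence $L\cong Q$. $\blacksquare$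

*In the example*, $\varphi$ fixes $\pm1,\pm e_1$ and negates the other $e_j$. A check: $\varphi(e_2)\circ\varphi(e_3)=(-e_2)\circ(-e_3)=e_3e_2=-e_5=\varphi(e_5)$. Moreover $k\varphi$ negates every $e_j$ with $j\ge1$, so it is inversion, an anti-automorphism. Thus $k$ is inversion composed with $\varphi$, as Theorem 2 predicts when a flip was made.

## Every half-isomorphism is a twist followed by a trivial one: proof of Theorem 2

**Step 1: necessity.** Let $f:L\to Q$ be a half-isomorphism, and let $\varphi=h_g$ be as in the proof of Theorem 1. If no flip was made, $f:(L,\circ)\to Q$ is an isomorphism for the normalized $\circ$; if a flip was made, it is an anti-isomorphism. So $\psi=f\circ\varphi$ is an isomorphism or an anti-isomorphism $L\to Q$, and $f=\psi\circ\varphi^{-1}=\psi\circ h_g$. Condition (i) was shown after (10). Condition (ii) holds since $\delta g=D$ has values $D(x,y)\in\{1,[x,y]\}$.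

**Step 2: sufficiency.** Let $g$ satisfy (i) and (ii), $h=h_g$. As above, (i) gives $h^2=\mathrm{id}$, so $h$ is bijective. Since $g$ has central values of order at most $2$,
$$h(xy)=xy\,g(xy)=h(x)h(y)\,\delta g(x,y).\tag{11}$$
If $\delta g(x,y)=1$, this is $h(x)h(y)$. If $\delta g(x,y)=[x,y]$, then $[x,y]\in\Omega$ and $xy\,[x,y]=yx\,[x,y]^2=yx$, so $h(xy)=yx\,g(x)g(y)=h(y)h(x)$. Thus $h$ is a half-automorphism of $L$, and $\psi\circ h$ is a half-isomorphism for each isomorphism or anti-isomorphism $\psi:L\to Q$.

**Step 3: $\mathcal E(L)$ is an elementary abelian $2$-group.** By (i), $h_gh_{g'}(x)=x\,g'(x)\,g(x\,g'(x))=x\,g'(x)g(x)$, so $h_gh_{g'}=h_{gg'}$. Clearly $gg'$ satisfies (i). Also $\delta(gg')=\delta g\,\delta g'$, and if both factors at $(x,y)$ equal $[x,y]$, then $[x,y]\in\Omega$ and the product is $1$; so (ii) holds. Thus $\mathcal E(L)$ is closed under composition, commutative, contains the identity, and every element has square $1$.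

**Step 4: trivial half-automorphisms normalize $\mathcal E(L)$.** Let $\alpha$ be an automorphism or anti-automorphism of $L$. It maps $Z(L)$ and $\Omega$ onto themselves, and $\alpha^{-1}h_g\alpha(x)=\alpha^{-1}\big(\alpha(x)\,g(\alpha(x))\big)=x\,\alpha^{-1}(g(\alpha(x)))$. So $\alpha^{-1}h_g\alpha=h_{g'}$ with $g'=\alpha^{-1}g\alpha$. Condition (i) holds for $g'$, because $\alpha(x\omega)=\alpha(x)\alpha(\omega)$ with $\alpha(\omega)\in\Omega$. For (ii):

If $\alpha$ is an automorphism, $\delta g'(x,y)=\alpha^{-1}(\delta g(\alpha x,\alpha y))$, which lies in $\{1,\alpha^{-1}[\alpha x,\alpha y]\}=\{1,[x,y]\}$.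

If $\alpha$ is an anti-automorphism, $g'(xy)=\alpha^{-1}(g(\alpha(y)\alpha(x)))$, so $\delta g'(x,y)=\alpha^{-1}(c)$ with $c=\delta g(\alpha y,\alpha x)$. If $c=1$, the value is $1$. If $c=[\alpha y,\alpha x]$, then $c\in\Omega$ and
$$\alpha(xy)=\alpha(y)\alpha(x)=\alpha(x)\alpha(y)\,c=\alpha(yx)\,c,$$
so $xy=yx\,\alpha^{-1}(c)$, that is, $\alpha^{-1}(c)=[x,y]$.

**Step 5: the full group.** Half-automorphisms are closed under composition: if $f_2(xy)$ is $f_2(x)f_2(y)$ or $f_2(y)f_2(x)$, then applying $f_1$ gives a product of $f_1f_2(x)$ and $f_1f_2(y)$ in one of the two orders. They are closed under inverses by (1). So they form a group. By Step 1 with $Q=L$ each is $\psi h_g$ with $\psi$ trivial, and by Step 4 $\psi h_g=(\psi h_g\psi^{-1})\psi$ with $\psi h_g\psi^{-1}\in\mathcal E(L)$. So the group is the stated product. Since $\mathcal E(L)$ is abelian and normalized by the trivial half-automorphisms, it is normal.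

**Step 6: when $h_g$ is trivial.** By (11), $h_g(xy)=h_g(x)h_g(y)$ for all $x,y$ if and only if $\delta g\equiv1$. And $h_g(xy)=h_g(y)h_g(x)$ means $xy\,g(xy)=yx\,g(x)g(y)$, that is, $xy=yx\,\delta g(x,y)$, that is, $\delta g(x,y)=[x,y]$. $\blacksquare$

*In the octonion example* with $g=-1$ on $\{\pm e_1\}$: $\delta g(e_1,e_2)=-1$, while $\delta g(e_i,e_j)=1\neq[e_i,e_j]$ whenever $1<i<j$ and $e_ie_j\ne\pm e_1$. So $h_g=k$ is nontrivial also by this criterion, and the twist in Theorem 2 cannot be omitted.

## Central involutions, $C_2\times C_2$ quotients, and squares modulo the nucleus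

**Corollary A.** A Moufang loop $L$ admits a nontrivial half-isomorphism onto some Moufang loop if and only if there is $g:L\to\Omega(L)$ with (i), (ii), $\delta g\not\equiv1$ and $\delta g\not\equiv[\cdot,\cdot]$. In that case some commutator $[x,y]$ is a central involution of $L$, and $L$ has a quotient isomorphic to $C_2\times C_2$.

**Proof.** If $f=\psi h_g$ is nontrivial, with $\psi$ an isomorphism or anti-isomorphism, then $h_g$ is nontrivial, and Theorem 2 gives the conditions on $\delta g$. Conversely, for such $g$ the map $h_g:L\to L$ is a nontrivial half-automorphism.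

Now let $f$ be a nontrivial half-isomorphism, normalized as above. If $D\equiv1$, then the normalized $\circ$ is $\cdot$, and $f$ is an isomorphism or anti-isomorphism; so $D\not\equiv1$. Any value of $D$ other than $1$ is a commutator $[x,y]\in\Omega$, that is, a central involution. If $|V|\le2$, then $\bar D(\bar1,v)=\bar D(v,\bar1)=\bar D(v,v)=1$ leaves no room for another value, and $\bar D\equiv1$, a contradiction. So $|V|\ge4$, and the elementary abelian $2$-group $V$, a quotient of $L$, maps onto $C_2\times C_2$. $\square$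

**Corollary B.** If squaring in $L/N(L)$ is surjective, every half-isomorphism $f$ of the Moufang loop $L$ onto a Moufang loop is trivial.

**Proof.** Suppose $f$ is nontrivial and normalize. As before, $D(x,y)\ne1$ for some $x,y$. We move $x,y$ into the nucleus and use Scott's theorem there. By hypothesis $x=p^2n$ and $y=q^2m$ with $n,m\in N(L)$. In $V$ all squares are $\bar1$, so $x\sim n$ and $y\sim m$, and $D(n,m)=D(x,y)\ne1$. Thus $s(n,m)=-$. So $n\notin C(L)\cup U_+$, and as $U_-=\emptyset$, $n$ is mixed: $s(n,u)=+$ for some $u$.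

Since $n$ is nuclear, $n(mu)=(nm)u$, and $H=\langle n,m,u\rangle$ is a group by Fact 2. As $x\circ y\in\{xy,yx\}$ and inverses agree, $H$ is a subloop of the Moufang loop $(L,\circ)$. The identity map $H\to(H,\circ)$ is a half-isomorphism, because $\{x\circ y,y\circ x\}=\{xy,yx\}$. By Theorem 1, $(H,\circ)\cong H$, so $(H,\circ)$ is a group. By Fact 3 the identity map is trivial, that is, $\circ$ is $\cdot$ or its opposite on all of $H$. This contradicts $s(n,m)=-$ and $s(n,u)=+$. $\square$
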